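# Ring class fields and the Picard group of Enriques surfaces covered by singular K3 surfaces

## 1. A norm-one multiplier on a binary lattice

Let $T$ be a positive definite even lattice of rank $2$, with Gram matrix
$$\begin{pmatrix}2a&b\\ b&2c\end{pmatrix}$$
in a basis $e_1,e_2$. Put $d=b^2-4ac=-\det T<0$, $m=\gcd(a,b,c)$, $d'=d/m^2$. Define an endomorphism $j$ of $T$ by
$$je_1=-be_1+2ae_2,\qquad je_2=-2ce_1+be_2 .$$
Then $j^2e_1=-b(-be_1+2ae_2)+2a(-2ce_1+be_2)=de_1$, and similarly $j^2e_2=de_2$, so $j^2=d$. Hence $\mathbb Q(j)$ is a copy of $E=\mathbb Q(\sqrt d)$ with $j=\pm\sqrt d$, and $T_{\mathbb Q}=T\otimes\mathbb Q$ is a one-dimensional $E$-vector space. Next,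
$$(je_1,e_1)=(je_2,e_2)=0,\qquad (je_1,e_2)=4ac-b^2=-d,\qquad (je_2,e_1)=d .$$
So $j$ is skew-adjoint, and the adjoint of $\xi\in E$ is its conjugate $\bar\xi$. In terms of the dual basis, $je_1=-d\,e_2^*$ and $je_2=d\,e_1^*$. Therefore $jT=d\,T^\vee$, that is,
$$T^\vee=\tfrac1{\sqrt d}\,T. \tag{1}$$

Let $O'=\{\xi\in E:\xi T\subset T\}$. By the matrix of $x+yj$, this element lies in $O'$ if and only if $x\pm yb,\ 2ay,\ 2cy\in\mathbb Z$. Then $2by\in\mathbb Z$ too, so $2my\in\mathbb Z$. Put $\omega=\frac12\left(\frac bm+\frac jm\right)$. If $y=r/(2m)$ with $r\in\mathbb Z$, then $x+yj=(x-yb)+r\omega$ with $x-yb\in\mathbb Z$. Conversely $\omega$ satisfies the conditions: here $x=b/2m$, $y=1/2m$, so $x-yb=0$, $x+yb=b/m$, $2ay=a/m$, $2cy=c/m$. Writing $O_\Delta$ for the quadratic order of discriminant $\Delta$, we get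
$$O'=\mathbb Z+\mathbb Z\omega=O_{d'},\quad \omega-\bar\omega=\tfrac jm,\quad O_d=\mathbb Z+mO',\quad O_{4d}=\mathbb Z+2mO'=\mathbb Z+2O_d. \tag{2}$$
The same computation over $\mathbb Z_p$ gives $\{\xi\in E_p:\xi T_p\subset T_p\}=O'_p$. A subscript $p$ means $\otimes\,\mathbb Z_p$ for lattices and orders and $\otimes\,\mathbb Q_p$ for $E$.

For $s\in E_p^*$ the element $s/\bar s$ has norm one, so multiplication by it is an isometry of $T\otimes\mathbb Q_p$. The whole proof turns on how close this isometry is to the identity.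

**Lemma 1.** Let $r\in\{1,2\}$, let $p$ be a prime and $s\in E_p^*$. Then $(s/\bar s-1)T_p^\vee\subset rT_p$ if and only if $s\in\mathbb Q_p^*\,O_{r^2d,p}^*$.

**Proof.** By (1) the inclusion says $\frac{s/\bar s-1}{r\sqrt d}\,T_p\subset T_p$, that is, $\frac{s/\bar s-1}{r\sqrt d}\in O_p'$. Scaling $s$ by $\mathbb Q_p^*$ changes neither side of the equivalence, so let $s=x+y\omega$ with $x,y\in\mathbb Z_p$ not both divisible by $p$. Then $s-\bar s=y(\omega-\bar\omega)=\pm y\sqrt d/m$, and the condition becomes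
$$\frac{y}{rm\bar s}=\frac{y}{rmN(s)}\,s\in O'_p .$$
Since $s$ is primitive in $O_p'=\mathbb Z_p+\mathbb Z_p\omega$, a multiple $\alpha s$ with $\alpha\in\mathbb Q_p$ lies in $O_p'$ only if $\alpha\in\mathbb Z_p$. So the condition is $rmN(s)\mid y$ in $\mathbb Z_p$.

Suppose it holds. If $p\mid N(s)$, then $p\mid y$. Now $N(s)=x^2+xy\,\mathrm{Tr}\,\omega+y^2N(\omega)\equiv x^2 \pmod p$, so $p\mid x$ as well, a contradiction. So $N(s)$ is a unit and $rm\mid y$, which means $s\in\mathbb Z_p+rmO_p'=O_{r^2d,p}$; and $s^{-1}=\bar s/N(s)$ lies there too.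

Conversely, let $s\in\mathbb Q_p^*O^*_{r^2d,p}$; after scaling, $s\in O_{r^2d,p}^*$. Then $s=x+y\omega$ with $rm\mid y$ and $N(s)$ a unit. So $\frac{y}{rmN(s)}\in\mathbb Z_p$ and $\frac{y}{rmN(s)}s\in O_p'$. $\square$

**Example.** Let $T=\mathrm{diag}(4,8)$, so $a=2$, $b=0$, $c=4$, $d=-32$, $m=2$, $d'=-8$. Put $\sqrt{-2}=j/4$. Then $\sqrt{-2}\,e_1=e_2$, $\sqrt{-2}\,e_2=-2e_1$, $O'=\mathbb Z[\sqrt{-2}]$, $O_d=\mathbb Z[2\sqrt{-2}]$, $O_{4d}=\mathbb Z[4\sqrt{-2}]$. Take $p=2$ and $s=1+2\sqrt{-2}$, which is in $O_{d,2}^*$ but not in $O_{4d,2}$. Here $s/\bar s-1=4\sqrt{-2}/\bar s$, and $T^\vee$ has basis $e_1/4,\ e_2/8$. We find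
$$(s/\bar s-1)\tfrac{e_1}4=\bar s^{-1}e_2,\qquad (s/\bar s-1)\tfrac{e_2}8=-\bar s^{-1}e_1 .$$
Both lie in $T_2$. Neither lies in $2T_2$, as $\bar s$ is a unit of $O'_2$. So the inclusion holds for $r=1$ and fails for $r=2$, as the lemma predicts.

The lemma serves as follows. For a K3 surface $X$ with transcendental lattice $T$, a Galois automorphism over $E$ will act on $T\otimes\mathbb A_f$ through some $s/\bar s$. The condition with $r=1$ says that this multiplier can be combined with the identity on the Néron–Severi lattice. The condition with $r=2$ says that it is invisible modulo $2$. The two orders $O_d$ and $O_{4d}$ thus come from one computation, and so will the two fields in the theorem.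

## 2. Enriques quotients, and the fields $H(d)$ and $H(4d)$

**Definition (singular K3 surface).** A complex K3 surface $X$ is *singular* if its Picard number is $20$, the maximum. The word refers to the moduli, since $X$ is smooth. Its transcendental lattice $T(X)=\mathrm{NS}(X)^\perp\subset H^2(X,\mathbb Z(1))$ is then a positive definite even binary lattice, and the discriminant of $X$ is $d=-\det T(X)<0$. The twist by $2\pi i$ is harmless for lattices and Hodge isometries.

Apply Section 1 to $T=T(X)$. Being skew-adjoint with $j^2=d$, $j$ is $\sqrt{|d|}$ times a rotation of the plane $T_{\mathbb R}$ by $\pm90^\circ$, so it preserves the two isotropic lines of $T_{\mathbb C}$. These are $T^{2,0}$ and its conjugate. So $j$ is a Hodge endomorphism. An endomorphism of the Hodge structure $T_{\mathbb Q}$ that kills $T^{2,0}$ kills its conjugate, hence is $0$. So $\mathrm{End}_{Hdg}(T_{\mathbb Q})$ embeds in $\mathbb C$; it is a field, of degree at most $\dim T_{\mathbb Q}=2$, and equals $\mathbb Q(j)\cong E$.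 We normalize so that $\xi\in E\subset\mathbb C$ acts as $\xi$ on $T^{2,0}=H^{2,0}$.

**Definition (Enriques surface).** An Enriques surface is $Y=X/\varepsilon$ with $X$ a K3 surface and $\varepsilon$ a fixed-point-free involution, an *Enriques involution*. Then $\pi:X\to Y$ is the universal cover, $p_g(Y)=0$, and $\mathrm{NS}(Y)=\mathrm{Pic}(Y)=H^2(Y,\mathbb Z)\cong\mathbb Z^{10}\oplus\mathbb Z/2$, the torsion being generated by $K_Y$. Put $\mathrm{Num}(Y)=\mathrm{NS}(Y)/\langle K_Y\rangle$. The kernel of $\pi^*:\mathrm{NS}(Y)\to\mathrm{NS}(X)$ is $\langle K_Y\rangle$.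

**Fields.** $\bar{\mathbb Q}$ is the algebraic closure of $\mathbb Q$ in $\mathbb C$, all number fields lie in it, and $G_L=\mathrm{Gal}(\bar{\mathbb Q}/L)$. A model of $Y$ over $L$ is a surface over $L$ whose base change to $\mathbb C$ is isomorphic to $Y$. For a surface $Y$ over $K$ and a field $L\supseteq K$, *$\mathrm{NS}(Y)$ is defined over $L$* if $G_L$ acts trivially on $\mathrm{NS}(Y_{\bar{\mathbb Q}})$, torsion included; the same phrase is used for $\mathrm{Num}$.

**Definition (ring class field).** Let $\mathbb A_f,\mathbb A_{E,f}$ be the finite adeles of $\mathbb Q$ and $E$, and let a hat denote $\otimes\,\hat{\mathbb Z}$. The Artin map $s\mapsto[s,E]$ is a surjection $\mathbb A_{E,f}^*\to\mathrm{Gal}(E^{ab}/E)$ trivial on $E^*$ (the component $\mathbb C^*$ at infinity is connected, hence killed). For a negative discriminant $\Delta$ with $\mathbb Q(\sqrt\Delta)=E$, $H(\Delta)/E$ is the abelian extension for which the kernel of $\mathbb A_{E,f}^*\to\mathrm{Gal}(H(\Delta)/E)$ is $E^*\hat O_\Delta^*$.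 If $\sigma\in G_{H(\Delta)}$ and $[s_0,E]=\sigma|_{E^{ab}}$, then $s_0\in E^*\hat O_\Delta^*$, and dividing by an element of $E^*$ gives
$$\text{for each }\sigma\in G_{H(\Delta)}\text{ there is }s\in\hat O_\Delta^*\text{ with }[s,E]=\sigma|_{E^{ab}} . \tag{3}$$

For example, let $E=\mathbb Q(\sqrt{-2})$. Since $\mathbb Z[\sqrt{-2}]$ has class number one, $\mathbb A_{E,f}^*=E^*\hat O_{-8}^*$ and $H(-8)=E$. The order $O_{-32}=\mathbb Z[2\sqrt{-2}]$ differs from $O_{-8}$ only at $2$. The units of $O_{-8,2}$ are the $x+y\sqrt{-2}$ with $x$ odd, and those in $O_{-32,2}$ have $y$ even, so the index is $2$. The global units $\pm1$ lie in $O_{-32}$. So $[H(-32):E]=2$.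

A singular K3 surface of discriminant $d$ admits a model over $H(d)$, and so does any Enriques surface that it covers. The following question comes from Klaus Hulek, Matthias Schuett, "Arithmetic of singular Enriques Surfaces", arXiv:1002.1598 (2010). Does an Enriques surface $Y$ whose universal cover is a singular K3 surface of discriminant $d$ admit a model over $H(d)$ with $\mathrm{NS}(Y)$ defined over $H(4d)$? That this is so is the conjecture in question; the answer is yes.

**Theorem A.** Let $Y$ be an Enriques surface whose K3 cover $X$ is singular of discriminant $d$. Then $d<-4$, and there is a model $X_0$ of $X$ over $H(d)$ with $\mathrm{NS}(X_0)$ defined over $H(d)$, on which the Enriques involution $\varepsilon$ is defined over $H(d)$. The quotient $Y_0=X_0/\varepsilon$ is a model of $Y$ over $H(d)$ such that $\mathrm{Num}(Y_0)$ is defined over $H(d)$ and $\mathrm{NS}(Y_0)$ is defined over $H(4d)$. In particular the conjecture holds.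

**Theorem B.** In the situation of Theorem A, let $\pi:X\to Y$ be the covering.

1. If $d$ is odd, then $d\equiv1\bmod 8$ and $H(4d)=H(d)$. If $d$ is even, then $[H(4d):H(d)]=2$.
2. The smallest extension of $H(d)$ over which $\mathrm{NS}(Y_0)$ is defined is $H(4d)$ if $\pi^*:\mathrm{Br}(Y)\to\mathrm{Br}(X)$ is injective (Brauer groups over $\bar{\mathbb Q}$), and $H(d)$ if $\pi^*=0$.
3. Suppose $\pi^*:\mathrm{Br}(Y)\to\mathrm{Br}(X)$ is injective and every automorphism of $Y$ acting trivially on $\mathrm{Num}(Y)$ acts trivially on $\mathrm{NS}(Y)$. If $Y$ has a model $Y'$ over a number field $L\supseteq H(d)$ with $\mathrm{NS}(Y')$ defined over $L$, then $L\supseteq H(4d)$.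
4. For all integers $n\ge2$ even, $k\ge1$, $n\ne2k$, there is a $Y$ with $T(X)=\mathrm{diag}(2n,4k)$, $d=-8nk$, satisfying the hypotheses of (3). So $H(4d)$ cannot be replaced by $H(d)$ in the conjecture, for any choice of model. For $n\ge3$ odd and $k\ge1$ there is a $Y$ with $T(X)=\mathrm{diag}(2n,4k)$, $d=-8nk$, and $\pi^*=0$ on Brauer groups, so $\mathrm{NS}(Y_0)$ is defined over $H(d)\subsetneq H(4d)$.
5. If a singular K3 surface $X$ of discriminant $d$ has a model over a number field $L\supseteq E$ with $\mathrm{NS}$ defined over $L$, then $H(d)\subseteq L$.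

We use the following facts. $U$ is the hyperbolic plane (basis $e,f$ with $e^2=f^2=0$, $e\cdot f=1$), $E_8$ is positive definite, and $L(k)$ is the lattice $L$ with form multiplied by $k$.

* **(F1)** Singular K3 surfaces have models over $\bar{\mathbb Q}$.
* **(F2)** (Shioda–Inose 1977) A singular K3 surface $X$ admits a dominant rational map of degree $2$ to $\mathrm{Km}(E_1\times E_2)$, with $E_1,E_2$ elliptic curves with CM by orders in $E$.
* **(F3)** (Shimura; Silverman, *Advanced Topics*, Thm II.8.2) Let $B$ have CM by $O_E$, the ring of integers of $E$, normalized so that $\xi$ acts on the tangent space as $\xi$. Let $\sigma\in\mathrm{Aut}(\mathbb C/E)$ and let $s$ be an idele with $[s,E]=\sigma|_{E^{ab}}$. Given $\psi:\mathbb C/\mathfrak a\cong B$, there is $\psi':\mathbb C/s^{-1}\mathfrak a\cong B^\sigma$ with $\sigma(\psi(t))=\psi'(s^{-1}t)$ for $t\in E/\mathfrak a$.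
* **(F4)** The strong Torelli theorem (a Hodge isometry between the $H^2$ of two K3 surfaces that takes an ample class to an ample class is $g_*$ for a unique isomorphism $g$), and surjectivity of the period map. Further, K3 surfaces and complex Enriques surfaces have no nonzero vector fields, so their Isom schemes are unramified; hence isomorphisms over $\mathbb C$ between such surfaces over $\bar{\mathbb Q}$ are defined over $\bar{\mathbb Q}$.
* **(F5)** (Barth–Hulek–Peters–Van de Ven, Ch. VIII; Horikawa, Namikawa, Nikulin) For an Enriques involution $\varepsilon$ on $X$ with invariant and anti-invariant sublattices $M,N$ of $H^2(X,\mathbb Z)$: $M=\pi^*H^2(Y,\mathbb Z)\cong U(2)\oplus E_8(-2)$ and $N\cong U\oplus U(2)\oplus E_8(-2)$. Conversely, an involution of a K3 surface with invariant lattice $\cong U(2)\oplus E_8(-2)$ is fixed-point free.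
* **(F6)** The unimodular positive definite lattices of rank $10$ are $\mathbb Z^{10}$ and $E_8\oplus\mathbb Z^2$ (Kneser). Definite lattices decompose uniquely into indecomposable sublattices (Eichler–Kneser).

**Gluing.** The lattice $\Lambda=H^2(X,\mathbb Z(1))$ is unimodular, and $T=T(X)$, $\mathrm{NS}(X)$ are primitive and mutually orthogonal in it. Write $h=h_{\mathrm{NS}}+h_T$ for the components of $h\in\Lambda$. By unimodularity and primitivity $h\mapsto h_T$ maps $\Lambda$ onto $T^\vee$. If $g$ is an isometry of $T_{\mathbb Q}$, then $(\mathrm{id}\oplus g)h-h=(g-1)h_T\in T_{\mathbb Q}$, and $\Lambda\cap T_{\mathbb Q}=T$; so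
$$\mathrm{id}_{\mathrm{NS}}\oplus g\ \text{ maps }\Lambda\text{ into }\Lambda\iff (g-1)T^\vee\subset T. \tag{4}$$
A toy case with the same proof: in $U$ take $T=\langle e+f\rangle$, complement $\langle e-f\rangle$, and $g=-1$. Here $T^\vee=\frac12T$ and $(g-1)T^\vee=T$, so the isometry extends; indeed it sends $e$ to $-f$ and $f$ to $-e$.

## 3. Pulling back to $X$ forgets $K_Y$

The sensible first approach is to work on the cover. Suppose we have a model $X_0$ over $H(d)$ with $\mathrm{NS}(X_0)$ defined over $H(d)$ and $\varepsilon$ defined over $H(d)$, and let $Y_0=X_0/\varepsilon$. Since $\pi^*$ embeds $\mathrm{Num}(Y)$ in $\mathrm{NS}(X)$ equivariantly, $\mathrm{Num}(Y_0)$ is defined over $H(d)$. Here the approach stops. A Galois element $\sigma$ may send $D\in\mathrm{Pic}(Y)$ to $D+K_Y$, and $\pi^*K_Y=0$, so nothing in $\mathrm{NS}(X)$ detects this.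

What remains is a character. Write $\sigma D=D+\chi_\sigma(D)K_Y$ with $\chi_\sigma(D)\in\mathbb F_2$. As $\sigma K_Y=K_Y$, $\chi_\sigma$ is a homomorphism $\mathrm{Num}(Y)\to\mathbb F_2$, and $\chi_{\sigma\tau}=\chi_\sigma+\chi_\tau$. So $\mathrm{NS}(Y_0)$ is defined over an elementary abelian $2$-extension of $H(d)$, of degree at most $2^{10}$; but we do not know which one. The integral cohomology $H^2(Y,\mathbb Z_2(1))=\mathrm{Pic}(Y)\otimes\mathbb Z_2$ is of no help, since it is all algebraic.

The way past is to use coefficients $\mu_2$. The space $V=H^2(Y,\mu_2)$ has one class more than $\mathrm{Pic}(Y)/2$, and cup product makes this extra class dual to $K_Y$. If $\sigma$ moves some $D$ by $K_Y$, then by duality $\sigma$ moves the extra class by something other than $K_Y$. That movement survives in $H^2(X,\mu_2)$, where the transcendental lattice, and so Lemma 1, controls it. Let $\kappa\in V$ be the class of $K_Y$; everything is over $\bar{\mathbb Q}$.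

**Lemma 2.** (a) $\dim V=12$, $\mathrm{Pic}(Y)/2\hookrightarrow V$ has dimension $11$, $\kappa\neq0$, and $\kappa^\perp=\mathrm{Pic}(Y)/2$.
(b) $\ker(\pi^*:V\to H^2(X,\mu_2))=\langle\kappa\rangle$.
(c) Let $\gamma$ be the action of an automorphism of $Y$, or of an element of $G_K$ on a model of $Y$ over $K$, and suppose $\gamma$ is trivial on $\mathrm{Num}(Y)$. Then $\gamma$ is trivial on $\mathrm{Pic}(Y)$ if and only if it is trivial on $\pi^*V\cong V/\langle\kappa\rangle$.

**Proof.** (a) The Euler number is $12$ and $H^1(Y,\mathbb F_2)=\mathrm{Hom}(\pi_1(Y),\mathbb F_2)=\mathbb F_2$, so with Poincaré duality $12=1-1+\dim V-1+1$. The Kummer sequence gives the injection. As $\mathrm{Pic}(Y)\cong\mathbb Z^{10}\oplus\mathbb Z/2$ with $K_Y$ generating the torsion, $\dim\mathrm{Pic}(Y)/2=11$ and $\kappa\ne0$. For $D\in\mathrm{Pic}(Y)$ the integer $D\cdot K_Y$ is $0$, since $K_Y$ is torsion, so $\mathrm{Pic}(Y)/2\subset\kappa^\perp$. The cup product on $V$ is perfect, so $\dim\kappa^\perp=11$ and equality holds.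

(b) In the Hochschild–Serre spectral sequence of $\pi$ we have $H^1(X,\mathbb F_2)=0$, so the kernel of $\pi^*$ on $V$ is a quotient of $H^2(\mathbb Z/2,\mathbb F_2)=\mathbb F_2$. It contains $\kappa\ne0$ because $\pi^*K_Y=0$.

(c) Note $\gamma\kappa=\kappa$, so $\gamma$ acts on $V/\langle\kappa\rangle\cong\pi^*V$. The cup product $V\times V\to H^4(Y,\mu_2^{\otimes2})=\mathbb F_2$ is $\gamma$-invariant.

Let $\gamma$ be trivial on $V/\langle\kappa\rangle$, and suppose $\gamma D=D+K_Y$ for some $D$. Choose $\nu\in V$ with $\nu\cdot\kappa=1$; then $\gamma\nu=\nu+t\kappa$ with $t\in\mathbb F_2$. As $\kappa\cdot D=\kappa\cdot\kappa=0$,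
$$\nu\cdot D=\gamma\nu\cdot\gamma D=(\nu+t\kappa)\cdot(D+\kappa)=\nu\cdot D+1,$$
a contradiction. Since $\gamma D-D\in\{0,K_Y\}$ for all $D$, $\gamma$ is trivial on $\mathrm{Pic}(Y)$.

Conversely, let $\gamma$ be trivial on $\mathrm{Pic}(Y)$. For $\nu\in V$ and $D\in\mathrm{Pic}(Y)$ we have $(\gamma\nu-\nu)\cdot D=\gamma\nu\cdot\gamma D-\nu\cdot D=0$. So $\gamma\nu-\nu\in(\mathrm{Pic}(Y)/2)^\perp=\langle\kappa\rangle$. $\square$

If $\pi$ is defined over $K$, the action of $\sigma\in G_K$ on $V/\langle\kappa\rangle\cong\pi^*V$ is the restriction of its action on $H^2(X,\mu_2)$. If $\gamma=a_*$ for an automorphism $a$ of $Y$ with a lift $g$ to $X$, then $\pi^*a_*=g_*\pi^*$, so the action is the restriction of $g_*$.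

Two tasks remain: to find how Galois acts on $T$, and to build $X_0$.

## 4. Galois acts on $T\otimes\mathbb A_f$ through $s/\bar s$

Let $X$ be a singular K3 surface over $\bar{\mathbb Q}$ and $\sigma\in G_E$. Identify étale cohomology with Betti cohomology $\otimes\,\hat{\mathbb Z}$ via $\bar{\mathbb Q}\subset\mathbb C$. Transport of structure, acting on the Tate twist as well, gives isometries $\sigma_*:H^2(X,\hat{\mathbb Z}(1))\to H^2(X^\sigma,\hat{\mathbb Z}(1))$ and $\sigma_*:\mathrm{NS}(X)\to\mathrm{NS}(X^\sigma)$, compatible with cycle classes. Taking orthogonal complements, $\sigma_*\hat T(X)=\hat T(X^\sigma)$. For an isomorphism $g:X\to X'$ we get $\sigma(g):X^\sigma\to X'^\sigma$ with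
$$\sigma(g)_*\,\sigma_*=\sigma_*\,g_* . \tag{5}$$

**Proposition 3.** Let $s\in\mathbb A_{E,f}^*$ with $[s,E]=\sigma|_{E^{ab}}$. There is a Hodge isometry $\eta:T(X)_{\mathbb Q}\to T(X^\sigma)_{\mathbb Q}$ with $\sigma_*=\eta\circ(s/\bar s)$ on $T(X)\otimes\mathbb A_f$.

**Step 1: a correspondence with an abelian surface.** This step reduces the claim to $A=B\times B$, where $B/\bar{\mathbb Q}$ has CM by $O_E$. Take $X\dashrightarrow\mathrm{Km}(E_1\times E_2)$ from (F2). All elliptic curves with CM field $E$ are isogenous, so there is an isogeny $A\to E_1\times E_2$. Push forward along $X\dashrightarrow\mathrm{Km}(E_1\times E_2)$, pull back along the degree $2$ quotient map $E_1\times E_2\dashrightarrow\mathrm{Km}(E_1\times E_2)$, and pull back along the isogeny. This gives a codimension $2$ cycle $Z$ on $(X\times A)_{\mathbb C}$ inducing $Z_*:H^2(X,\mathbb Q(1))\to H^2(A,\mathbb Q(1))$. It is nonzero on $H^{2,0}$. Indeed, push-forward after pullback along the first map is multiplication by $2$, so push-forward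 is nonzero on the line $H^{2,0}(X)$; and pullbacks under dominant maps are injective on $H^{2,0}$.

**Step 2: the cycle may be taken over $\bar{\mathbb Q}$.** This is needed in order to apply $\sigma$ to $Z$. Each component of $Z$ is a $\mathbb C$-point of the Hilbert scheme of the projective $\bar{\mathbb Q}$-variety $X\times A$. The connected component of the Hilbert scheme containing it is of finite type over $\bar{\mathbb Q}$, has a $\bar{\mathbb Q}$-point, and stays connected over $\mathbb C$. The class in $H^4$ of the fundamental cycle of a closed subscheme of codimension $2$ is $\mathrm{ch}_2$ of its structure sheaf, which is constant in flat families over a connected base. So we may replace each component of $Z$ by the fundamental cycle of a $\bar{\mathbb Q}$-point of the same connected component without changing $Z_*$.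

**Step 3: $Z_*$ on transcendental parts.** This step shows that nothing on $T$ is lost. For $X$ and for $A$, the transcendental part $T_{\mathbb Q}$ is the smallest rational sub-Hodge structure of $H^2$ whose complexification contains $H^{2,0}$. Hence $Z_*^{-1}(T(A)_{\mathbb Q})\supset T(X)_{\mathbb Q}$. The kernel of $Z_*$ on $T(X)_{\mathbb Q}$ is a sub-Hodge structure not containing $H^{2,0}$, so it consists of algebraic classes and is $0$. Both sides have dimension $2$ (for $A$ see Step 5), so $Z_*:T(X)_{\mathbb Q}\to T(A)_{\mathbb Q}$ is an isomorphism. $E$ acts on $T(A)_{\mathbb Q}$ as well, normalized on $H^{2,0}$ (Step 5), and $Z_*$ is $E$-linear: $\xi Z_*-Z_*\xi$ is a morphism of Hodge structures killing $H^{2,0}$, hence killing $T(X)_{\mathbb Q}$.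

Functoriality gives $Z^\sigma_*\sigma_*=\sigma_*Z_*$. As $\sigma_*$ maps $T(X)\otimes\mathbb A_f$ onto $T(X^\sigma)\otimes\mathbb A_f$, and likewise for $A$, the map $Z_*^\sigma:T(X^\sigma)_{\mathbb Q}\to T(A^\sigma)_{\mathbb Q}$ is also an isomorphism of Hodge structures.

**Step 4: the action on $B$.** Here the main theorem of complex multiplication enters. Extend $\sigma$ to $\mathbb C$ and use (F3). Through $\psi$ and $\psi'$ identify $H_1(B,\mathbb Q)$ and $H_1(B^\sigma,\mathbb Q)$ with $E$, and let $\lambda:H_1(B,\mathbb Q)\to H_1(B^\sigma,\mathbb Q)$ be the identity of $E$. It is $E$-linear. It is an isomorphism of Hodge structures, since it is induced by the identity of $\mathbb C$ on the tangent spaces; $B^\sigma$ is again normalized, as $\sigma$ fixes $E$. Passing from torsion points to Tate modules, (F3) says that $\sigma$ acts on $H_1\otimes\mathbb A_f$ as $\lambda\circ s^{-1}$.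

Dually, $\sigma_*\varphi=\varphi\circ\sigma^{-1}$ for $\varphi\in H^1(B,\mathbb A_f)$, and $\sigma^{-1}=s\circ\lambda^{-1}$. Let $E$ act on $H^1$ by $\xi\varphi=\varphi\circ\xi$, so that $\xi$ acts as $\xi$ on $H^{1,0}$, and put $\lambda'(\varphi)=\varphi\circ\lambda^{-1}$. Then $\sigma_*=\lambda'\circ s$ on $H^1(B,\mathbb A_f)$.

Multiplication by $s$ on the $\mathbb A_f$-module $\mathbb A_{E,f}$ has determinant $N(s)$. Take $\wedge^2$ and use the trace isomorphisms $H^2(B,\mathbb Q)=\mathbb Q(-1)=H^2(B^\sigma,\mathbb Q)$, which are compatible with $\sigma_*$. Then $\sigma$ acts on $\mathbb A_f(-1)$ as $\rho N(s)$, where $\rho\in\mathbb Q^*$ is the scalar $\wedge^2\lambda'$. Hence it acts on $\mathbb A_f(1)$ as $(\rho N(s))^{-1}$.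

**Step 5: the action on $T(A)$.** This step produces $s/\bar s$. Put
$$W=\{t\in H^1(B,\mathbb Q)\otimes H^1(B,\mathbb Q)(1):(\xi\otimes1)t=(1\otimes\xi)t\ \text{ for all }\xi\in E\}\subset H^2(A,\mathbb Q(1)).$$
Since $H^1\otimes H^1$ is free of rank $1$ over $E\otimes E\cong E\times E$, and $W$ is the part where the two actions agree, $W$ is a $2$-dimensional rational sub-Hodge structure. It contains $H^{1,0}\otimes H^{1,0}=H^{2,0}(A)$, so $T(A)_{\mathbb Q}\subset W$. As $T(A)_{\mathbb C}$ contains $H^{2,0}$ and its conjugate, $\dim T(A)_{\mathbb Q}\geq2$ and $W=T(A)_{\mathbb Q}$, with $\xi\in E$ acting as $\xi\otimes1$. On $W$ the operator $s\otimes s$ is $s^2$. So on $T(A)\otimes\mathbb A_f$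
$$\sigma_*=(\rho N(s))^{-1}(\lambda'\otimes\lambda')(s\otimes s)=\eta_A\circ\frac{s^2}{N(s)}=\eta_A\circ(s/\bar s),\qquad \eta_A=\rho^{-1}\lambda'\otimes\lambda' ,$$
and $\eta_A:T(A)_{\mathbb Q}\to T(A^\sigma)_{\mathbb Q}$ is a rational isomorphism of Hodge structures, because $\lambda'$ is one and is $E$-linear.

**Step 6: back to $X$.** Put $\eta=(Z_*^\sigma)^{-1}\eta_AZ_*$. By $E$-linearity of $Z_*$, on $T(X)\otimes\mathbb A_f$ we have
$$\sigma_*=(Z_*^\sigma)^{-1}\sigma_*Z_*=(Z_*^\sigma)^{-1}\eta_A(s/\bar s)Z_*=\eta\circ(s/\bar s).$$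
Since $\sigma_*$ and $s/\bar s$ are isometries, so is $\eta$. $\square$

## 5. Automorphisms trivial on $\mathrm{NS}(X)$

To descend $X$ we need isomorphisms that are determined by their effect on $\mathrm{NS}$.

**Lemma 4 (rigidity).** Let $X$ be a singular K3 surface with $d<-4$. An automorphism of $X$ acting trivially on $\mathrm{NS}(X)$ is the identity.

**Proof.** It acts on $T$ by a Hodge isometry, i.e. by some $\zeta\in O'^*$ with $\zeta\bar\zeta=1$. By (4), $(\zeta-1)T^\vee\subset T$, and by (1) this says $(\zeta-1)/\sqrt d\in O'$. If $\zeta\ne1$, the norm $N(\zeta-1)/|d|$ of this element is a positive integer. So $|d|\le N(\zeta-1)=|\zeta-1|^2\le4$, a contradiction. So the automorphism acts trivially on $H^2$ and is the identity by Torelli. $\square$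

The bound is sharp. For $T=\mathrm{diag}(2,2)$, $d=-4$, we have $T^\vee=\frac12T$, so $g=-1$ satisfies (4). The resulting isometry $\mathrm{id}_{\mathrm{NS}}\oplus(-1)$ is a Hodge isometry fixing ample classes, hence comes from a nontrivial automorphism. For $d=-3$ take a primitive cube root of unity $\zeta$: $(\zeta-1)/\sqrt{-3}$ is a unit of $\mathbb Z[\zeta]=O'$, and again (4) holds. So these two discriminants must be excluded by other means.

## 6. No Enriques involution when $d=-3$ or $d=-4$

Let $\varepsilon$ be an Enriques involution on the singular K3 surface $X$, and $M,N$ as in (F5). Since $p_g(Y)=0$, $\varepsilon$ acts as $-1$ on $H^{2,0}$. It acts on $T$ through an element of $E$, which must be $-1$. So $T\subset N$.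

No $x\in N\cap\mathrm{NS}(X)$ has $x^2=-2$. By Riemann–Roch $x$ or $-x$ would be effective; $\varepsilon$ preserves effectivity and $\varepsilon x=-x$, so both would be effective. This is impossible, as an ample class would be positive on both.

Write $N=U\oplus U(2)\oplus E_8(-2)$ with $U=\langle e,f\rangle$, and let $p:N\to U/2U$ be the projection. Its kernel is $2U\oplus U(2)\oplus E_8(-2)=2N^\vee$. Put $q(\alpha e+\beta f)=\alpha\beta\in\mathbb F_2$. The summands $U(2)$ and $E_8(-2)$ contribute even numbers to $(x,y)$ and multiples of $4$ to $x^2$, so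
$$(x,y)\equiv p(x)\cdot p(y),\qquad \tfrac12x^2\equiv q(p(x))\pmod2\qquad(x,y\in N). \tag{6}$$
Let $u=e+f\in U\subset N$. Its class $\bar u$ is the only element of $U/2U$ with $q=1$, and $\bar u\cdot\bar u=0$.

**Lemma 5.** If a singular K3 surface of discriminant $d$ carries an Enriques involution, then $d<-4$.

**Proof.** The negative discriminants that are not $<-4$ are $-3$ and $-4$.

**Case $d=-3$.** Then $T$ has a basis $\alpha,\beta$ with $\alpha^2=\beta^2=2$ and $(\alpha,\beta)=\pm1$. By (6), $q(p(\alpha))=q(p(\beta))=1$, so $p(\alpha)=p(\beta)=\bar u$, and $(\alpha,\beta)\equiv\bar u\cdot\bar u=0\bmod2$, a contradiction.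

**Case $d=-4$.** Then $T=\langle\alpha,\beta\rangle$ with $\alpha^2=\beta^2=2$, $(\alpha,\beta)=0$, and again $p(\alpha)=p(\beta)=\bar u$. Let $K=T_N^\perp$. As $N$ has signature $(2,10)$, $K$ is negative definite of rank $10$. We first find its determinant. Consider $N\to\mathbb Z^2$, $x\mapsto((x,\alpha),(x,\beta))$, with kernel $K$. By (6) both coordinates are congruent to $p(x)\cdot\bar u$ mod $2$, so the image lies in $P=\{(x_1,x_2):x_1\equiv x_2\bmod2\}$. It contains the image $2\mathbb Z^2$ of $T$, and, taking $x=e$, a vector with both coordinates odd since $e\cdot\bar u=1$. So the image is $P$, and $[N:T\oplus K]=[P:2\mathbb Z^2]=2$. Hence $4\,|\det K|=2^2\,|\det N|=4\cdot2^{10}$, and $|\det K|=2^{10}$.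

Next, for $x\in K$ we have $p(x)\cdot\bar u=0$, so $p(x)\in\{0,\bar u\}$. By (6) all values $(x,x')$ on $K$ are even. So $K(1/2)$ is integral, unimodular and negative definite of rank $10$. By (F6) it contains a vector of square $-1$. This is an $x\in K\subset N\cap\mathrm{NS}(X)$ with $x^2=-2$, which we excluded. $\square$

## 7. Descent of $X$ to $H(d)$

**Proposition 6.** Let $X/\bar{\mathbb Q}$ be a singular K3 surface with $d<-4$. There is a model $X_0$ of $X$ over $H(d)$ such that each $\sigma\in G_{H(d)}$ acts trivially on $\mathrm{NS}(X_0)$ and as multiplication by $s/\bar s$ on $\hat T$, for every $s\in\hat O_d^*$ with $[s,E]=\sigma|_{E^{ab}}$. So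
$$\sigma h=h+(s/\bar s-1)h_T\qquad(h\in H^2(X,\hat{\mathbb Z}(1))). \tag{7}$$

**Step 1: isomorphisms $g_\sigma:X\to X^\sigma$.** The aim is an isomorphism that acts on $\mathrm{NS}$ as $\sigma_*$ does. Let $\sigma\in G_{H(d)}$, and let $s\in\hat O_d^*$ be any element as in (3), with $\eta$ from Proposition 3. Since $s/\bar s\in\hat O'^*$ preserves $\hat T(X)$ and $\sigma_*\hat T(X)=\hat T(X^\sigma)$, we get $\eta(\hat T(X))=\hat T(X^\sigma)$. Intersecting with rational vectors, $\eta(T(X))=T(X^\sigma)$.

By Lemma 1 with $r=1$, at every prime, $(s/\bar s-1)\hat T^\vee\subset\hat T$. Put $\Phi=\eta\oplus\sigma_*|_{\mathrm{NS}}$ on $H^2(X,\mathbb Q(1))$. For $h\in H^2(X,\hat{\mathbb Z}(1))$ we have $h_T\in\hat T^\vee$ and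
$$\Phi(h)-\sigma_*(h)=\eta(h_T)-\eta\big((s/\bar s)h_T\big)=-\eta\big((s/\bar s-1)h_T\big)\in\hat T(X^\sigma).$$
So $\Phi$ maps $H^2(X,\mathbb Z(1))$ into $H^2(X^\sigma,\mathbb Q(1))\cap H^2(X^\sigma,\hat{\mathbb Z}(1))=H^2(X^\sigma,\mathbb Z(1))$, and onto it, being an isometry of unimodular lattices of the same rank. It is a Hodge isometry, and it takes ample classes to ample classes because $\sigma_*$ does. By Torelli and (F4) there is an isomorphism $g_\sigma:X\to X^\sigma$ over $\bar{\mathbb Q}$ with $g_{\sigma*}=\Phi$. By Lemma 4, $g_\sigma$ is the unique isomorphism with $g_{\sigma*}|_{\mathrm{NS}}=\sigma_*|_{\mathrm{NS}}$. In particular it does not depend on $s$, and $g_{\sigma*}|_T=\eta$ for each choice of $s$.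

**Step 2: the cocycle condition.** For $\sigma,\tau\in G_{H(d)}$, consider $\sigma(g_\tau)\circ g_\sigma:X\to X^\sigma\to X^{\sigma\tau}$. By (5) it acts on $\mathrm{NS}$ as $\sigma_*\tau_*\sigma_*^{-1}\circ\sigma_*=(\sigma\tau)_*$. By uniqueness
$$\sigma(g_\tau)\,g_\sigma=g_{\sigma\tau}. \tag{8}$$

**Step 3: reduction to a finite extension.** Effective descent needs a finite Galois extension. Let $K_0/H(d)$ be finite Galois such that $X$ and $\mathrm{NS}(X)$ are defined over $K_0$. For $\tau\in G_{K_0}$ we have $X^\tau=X$ and $\tau_*=\mathrm{id}$ on $\mathrm{NS}$, so $g_\tau=\mathrm{id}$ by uniqueness. Then (8) gives $g_{\sigma\tau}=g_\sigma$. Also $\tau(g_\sigma)=\tau(g_\sigma)g_\tau=g_{\tau\sigma}=g_{\sigma\tau'}=g_\sigma$ with $\tau'=\sigma^{-1}\tau\sigma\in G_{K_0}$, so $g_\sigma$ is defined over $K_0$. The $g_\sigma$ form a descent datum for $K_0/H(d)$, effective because $X$ is projective. We get $X_0$ over $H(d)$ and $\phi:X_{0,\bar{\mathbb Q}}\cong X$ with $\sigma(\phi)=g_\sigma\phi$.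

**Step 4: the Galois action on $X_0$.** Transport the action of $\sigma$ on $H^2(X_0,\hat{\mathbb Z}(1))$ to $X$ by $\phi$. By (5) it is
$$\phi_*\sigma_*\phi_*^{-1}=\phi_*\,\sigma(\phi)_*^{-1}\sigma_*=g_{\sigma*}^{-1}\sigma_* .$$
On $\mathrm{NS}$ this is the identity. On $\hat T$ it is $\eta^{-1}\eta\,(s/\bar s)=s/\bar s$. Since $h=h_{\mathrm{NS}}+h_T$, this gives (7). $\square$

**Proof of Theorem B (5).** Let $X$ be any singular K3 surface of discriminant $d$ with a model over $L\supseteq E$ whose $\mathrm{NS}$ is defined over $L$. We show that $\sigma\in G_L$ is trivial on $H(d)$. Let $[s,E]=\sigma|_{E^{ab}}$. In Proposition 3 $X^\sigma=X$, so $\eta$ is multiplication by an element of $E$ of norm $1$, which is $\xi/\bar\xi$ with $\xi\in E^*$ by Hilbert 90. Replacing $s$ by $\xi s$, which does not change $[s,E]$, we get that $\sigma$ acts on $\hat T$ as $s/\bar s$.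

As $\sigma$ is trivial on $\mathrm{NS}$, for $h\in H^2(X,\hat{\mathbb Z}(1))$ we have $\sigma h-h=(s/\bar s-1)h_T\in H^2(X,\hat{\mathbb Z}(1))\cap(T\otimes\mathbb A_f)=\hat T$. Here $h_T$ runs through all of $\hat T^\vee$. So Lemma 1 with $r=1$ gives $s_p=q_po_p$ with $q_p\in\mathbb Q_p^*$ and $o_p\in O_{d,p}^*$, for all $p$. For almost all $p$, $N(s_p)$ is a unit, hence so is $q_p^2=N(s_p)/N(o_p)$, hence so is $q_p$. Thus $(q_p)\in\mathbb A_f^*$, and $s\in\mathbb A_f^*\hat O_d^*=\mathbb Q^*\hat{\mathbb Z}^*\hat O_d^*\subset E^*\hat O_d^*$. So $\sigma$ is trivial on $H(d)$. $\square$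

## 8. The field $H(4d)$ from triviality modulo $2$

**Proof of Theorem A.**

**Step 1: the model of $Y$ over $H(d)$.** By Lemma 5, $d<-4$. By (F1) and (F4), $X$, $\varepsilon$ and $Y=X/\varepsilon$ are defined over $\bar{\mathbb Q}$; take $X_0$ from Proposition 6. For $\sigma\in G_{H(d)}$ the automorphism $\sigma(\varepsilon)$ of $X_{0,\bar{\mathbb Q}}$ acts on $\mathrm{NS}$ as $\sigma_*\varepsilon_*\sigma_*^{-1}=\varepsilon_*$, because $\sigma_*$ is trivial there. So $\sigma(\varepsilon)=\varepsilon$ by Lemma 4, and $\varepsilon$ is defined over $H(d)$. Thus $Y_0=X_0/\varepsilon$ is a model of $Y$ over $H(d)$. Since $\pi^*:\mathrm{Num}(Y)\hookrightarrow\mathrm{NS}(X)$ is Galois equivariant, $\mathrm{Num}(Y_0)$ is defined over $H(d)$.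

**Step 2: the torsion.** It remains to exclude $\sigma D=D+K_Y$ for $\sigma\in G_{H(4d)}$. By (3) there is $s\in\hat O_{4d}^*\subset\hat O_d^*$ with $[s,E]=\sigma|_{E^{ab}}$; in particular $\sigma\in G_{H(d)}$, and (7) holds for this $s$. By Lemma 1 with $p=2$ and $r=2$, $(s/\bar s-1)T_2^\vee\subset2T_2$. So by (7) $\sigma h-h\in2T_2$ for all $h\in H^2(X,\mathbb Z_2(1))$, and $\sigma$ acts trivially on $H^2(X,\mathbb Z_2(1))/2=H^2(X,\mu_2)$, in particular on $\pi^*V$. By Lemma 2(c), $\sigma$ acts trivially on $\mathrm{Pic}(Y)=\mathrm{NS}(Y)$. $\blacksquare$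

## 9. The degree $[H(4d):H(d)]$

**Proof of Theorem B (1).** Let $d$ be odd. Then the bilinear form on $T/2$ is nondegenerate. By (6) $p$ preserves bilinear forms mod $2$, so it induces an injection $T/2\to U/2U$, hence an isomorphism, carrying $\frac12x^2$ to $q$. As $q$ vanishes on the class of $e$, the form $ax^2+bxy+cy^2$ has a nontrivial zero mod $2$. Here $b$ is odd, and the values at $(1,0),(0,1),(1,1)$ are $a$, $c$, $a+c+1$ mod $2$; these are all nonzero exactly when $a$ and $c$ are both odd. So $ac$ is even, and $d=b^2-4ac\equiv1\bmod8$. Therefore $O_d/2\cong\mathbb F_2\times\mathbb F_2$, whose only unit is $1$, and $O_{d,2}^*\subset1+2O_{d,2}\subset O_{4d,2}$. At odd $p$ the orders coincide. So $\hat O_d^*=\hat O_{4d}^*$ and $H(4d)=H(d)$.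

Let $d$ be even, so $4\mid d$ and $O_d=\mathbb Z[\sqrt{d/4}]$. Then $O_d/2\cong\mathbb F_2[t]/t^2$, which has two units. They lift to $O_{d,2}^*$, and $O_{4d,2}^*=O_{d,2}^*\cap(\mathbb Z_2+2O_{d,2})$ is the kernel of $O_{d,2}^*\to(O_d/2)^*$. So $[\hat O_d^*:\hat O_{4d}^*]=2$. Now
$$\mathrm{Gal}(H(4d)/H(d))=E^*\hat O_d^*/E^*\hat O_{4d}^*=\hat O_d^*/(\hat O_{4d}^*\,O_d^*),$$
because $\xi s'\in\hat O_d^*$ with $\xi\in E^*$, $s'\in\hat O_{4d}^*$ forces $\xi\in E^*\cap\hat O_d^*=O_d^*$. As $d<-4$, $O_d^*=\{\pm1\}\subset\hat O_{4d}^*$, so the degree is $2$. $\square$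

## 10. The extra class modulo $2$ and the Brauer group

To find the exact field for $Y_0$ we must know which classes of $H^2(X,\mu_2)$ lie in $\pi^*V$. Let $u=e+f$ as in Section 6.

**Lemma 7.** $\pi^*V=M/2+\langle u\rangle$ in $\Lambda/2=H^2(X,\mu_2)$.

**Step 1: the position of $M/2$ and $N/2$.** We locate $\pi^*V$ between two known spaces. $M$ and $N$ are primitive in $\Lambda$, of ranks $10$ and $12$, and orthogonal, so $N/2=(M/2)^\perp$ and $(N/2)^\perp=M/2$ in the $22$-dimensional space $\Lambda/2$. As $M\cong U(2)\oplus E_8(-2)$ has even pairings, $M/2\subset(M/2)^\perp=N/2$. So $M/2=N/2\cap(N/2)^\perp$ is the radical of $N/2$, i.e.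
$$M/2=2N^\vee/2N=\ker(p)/2N. \tag{9}$$
For $\nu\in V$ and $\mu\in H^2(Y,\mathbb Z)$, $\pi^*\nu\cdot\pi^*\mu=2(\nu\cdot\mu)=0$, so $\pi^*V\subset(M/2)^\perp=N/2$. And $M/2=\pi^*(\mathrm{Pic}(Y)/2)\subset\pi^*V$. By Lemma 2, $\dim\pi^*V=11$, and $\pi^*V$ is spanned by $M/2$ and $\pi^*\nu$ for any $\nu$ with $\nu\cdot\kappa=1$.

**Step 2: the square of the extra class.** By (6) this will identify it. Let $x\in N$ lift $\pi^*\nu$, where $\nu\cdot\kappa=1$. Use the Pontryagin square $P:H^2(\cdot,\mathbb Z/2)\to H^4(\cdot,\mathbb Z/4)$. It is natural, it sends the reduction of an integral class $x$ to $x^2\bmod4$, and it reduces to the cup square mod $2$. As $\pi$ has degree $2$,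
$$x^2\equiv P(\pi^*\nu)=\pi^*P(\nu)=2P(\nu)\pmod4 .$$
So $\frac12x^2\equiv P(\nu)\equiv\nu^2=\nu\cdot w_2(Y)=\nu\cdot\kappa=1\bmod2$, by Wu's formula and $w_2(Y)=c_1(Y)\bmod2=\kappa$. By (6), $q(p(x))=1$, so $p(x)=\bar u$ and $x-u\in\ker p$. By (9), $\pi^*\nu\in u+M/2$. $\square$

**Proof of Theorem B (2).**

**Step 1: the Brauer class as a functional on $T$.** This expresses the hypothesis in terms of $u$. Let $\ell:T\to\mathbb F_2$, $\ell(t)=(t,u)\bmod2$. The Kummer sequence gives $\mathrm{Br}(Y)[2]=V/(\mathrm{Pic}(Y)/2)$, of order $2$. As $b_2(Y)=\rho(Y)$, $\mathrm{Br}(Y)$ is the torsion of $H^3(Y,\mathbb Z)$, which is $\mathbb Z/2$. So $\mathrm{Br}(Y)\cong\mathbb Z/2$ is generated by the class of $\nu$.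

On $X$, $\mathrm{Br}(X)[2]=H^2(X,\mu_2)/(\mathrm{NS}(X)/2)$. The map $\Lambda/2\to\mathrm{Hom}(T,\mathbb F_2)$, $x\mapsto(x,\cdot)$, is onto because $\Lambda\to T^\vee$ is. Its kernel has dimension $20$ and contains the $20$-dimensional $\mathrm{NS}(X)/2$. So $\mathrm{Br}(X)[2]=\mathrm{Hom}(T,\mathbb F_2)$. By Lemma 7 and $M\subset\mathrm{NS}(X)$, the generator of $\mathrm{Br}(Y)$ maps to $\ell$. Hence $\pi^*=0$ on $\mathrm{Br}$ iff $\ell=0$ iff $u_T\in2T^\vee$; otherwise $\pi^*$ is injective.

**Step 2: elements that do not fix $H(4d)$.** Let $\sigma\in G_{H(d)}$ be represented by $s\in\hat O_d^*$. If $\sigma$ fixes $H(4d)$, it acts trivially on $\mathrm{Pic}(Y)$ by Theorem A. Suppose it does not. Since $O_{d,p}=O_{4d,p}$ for odd $p$, $s_2\notin O_{4d,2}^*$. By (2), $s_2=x+my\omega$ with $x,y\in\mathbb Z_2$, and $y$ is a unit, as otherwise $s_2\in\mathbb Z_2+2mO_2'=O_{4d,2}$, and so does $s_2^{-1}=\bar s_2/N(s_2)$. Then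
$$s_2/\bar s_2-1=my(\omega-\bar\omega)/\bar s_2=\pm y\sqrt d/\bar s_2 .$$
Write $u_T=t_0/\sqrt d$ with $t_0\in T_2$, by (1). By (7), $\sigma u-u=\pm(y/\bar s_2)\,t_0$. This lies in $2\Lambda_2$ iff it lies in $2T_2$ ($T$ is primitive), iff $t_0\in2T_2$ ($y/\bar s_2\in O_2'^*$), iff $u_T\in2T_2^\vee$, iff $\ell=0$. As $\sigma$ fixes $M\subset\mathrm{NS}(X)$, Lemma 7 shows that $\sigma$ is trivial on $\pi^*V$ iff $\ell=0$. By Lemma 2(c), $\sigma$ acts trivially on $\mathrm{Pic}(Y)$ iff $\ell=0$.

So if $\ell=0$, all of $G_{H(d)}$ acts trivially on $\mathrm{NS}(Y_0)$; if $\ell\ne0$, exactly $G_{H(4d)}$ does. $\square$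

## 11. Other models of $Y$

**Proof of Theorem B (3).** The point is to compare an arbitrary model with $Y_0$. Let $Y'$ be a model over $L\supseteq H(d)$ with $\mathrm{NS}(Y')$ defined over $L$. By (F4) there is an isomorphism $\theta:Y'_{\bar{\mathbb Q}}\to Y_{0,\bar{\mathbb Q}}$. For $\sigma\in G_L$ put $a_\sigma=\theta\,\sigma(\theta)^{-1}\in\mathrm{Aut}(Y_{0,\bar{\mathbb Q}})$, and let $\rho_0(\sigma)$ be the action of $\sigma$ on $\mathrm{Pic}(Y)$ from $Y_0$. Transported by $\theta$, the action from $Y'$ is $\theta_*\sigma_*\theta_*^{-1}=\theta_*\,\sigma(\theta)_*^{-1}\sigma_*=a_{\sigma*}\circ\rho_0(\sigma)$, and it is trivial. As $\rho_0(\sigma)$ is trivial on $\mathrm{Num}(Y)$, so is $a_{\sigma*}$. By hypothesis $a_{\sigma*}$ is then trivial on $\mathrm{NS}(Y)$, so $\rho_0(\sigma)=1$. This holds for all $\sigma\in G_L$, and part (2) gives $L\supseteq H(4d)$. $\square$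

## 12. The family $T=\mathrm{diag}(2n,4k)$

**Proof of Theorem B (4).**

**Step 1: the lattices.** We write down $T$ inside $N$ so that no root obstructs a free involution. Let $\Lambda$ be the K3 lattice with an involution $\varepsilon$ as in (F5), with invariant lattice $M$ and $N=U\oplus U(2)\oplus E_8(-2)$, $U=\langle e,f\rangle$, $U(2)=\langle e',f'\rangle$ with $e'\cdot f'=2$. For $n\ge2$, $k\ge1$ put
$$v=e+nf,\quad w=e'+kf',\quad v'=e-nf,\quad w'=e'-kf'.$$
Then $v^2=2n$, $w^2=4k$, $(v,w)=0$, so $T=\langle v,w\rangle=\mathrm{diag}(2n,4k)$. It is primitive, as is seen from the coefficients of $e$ and $e'$. Moreover $T_N^\perp=\langle v'\rangle\oplus\langle w'\rangle\oplus E_8(-2)$ with $v'^2=-2n$ and $w'^2=-4k$. As $n\ge2$, all nonzero vectors of $T_N^\perp$ have square $\le-4$; none has square $-2$.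

**Step 2: the surfaces.** We realize these lattices geometrically. Choose $\omega_X\in T_{\mathbb C}$ spanning an isotropic line. By surjectivity of the period map there are a K3 surface $X$ and a marking $\varphi:H^2(X,\mathbb Z)\cong\Lambda$ carrying $H^{2,0}$ to this line, so $\varphi(\mathrm{NS}(X))=S:=T^\perp\supset M$ and $\varphi(T(X))=T$. As $S$ has signature $(1,19)$, $X$ is algebraic, and it is singular of discriminant $d=-8nk$.

We want an ample class in $\varphi^{-1}(M)$. No root $\delta\in S$ ($\delta^2=-2$) is orthogonal to $M$, since it would lie in $N\cap T^\perp=T_N^\perp$. So $\delta^\perp\cap M_{\mathbb R}$ is a proper subspace of $M_{\mathbb R}$. The hyperplanes $\delta^\perp$ are locally finite in the positive cone of $S_{\mathbb R}$, and $M$ has signature $(1,9)$. So the set of $x\in M_{\mathbb R}$ with $x^2>0$ lying on no $\delta^\perp$ is open and nonempty. It contains a rational point, hence an integral point $x$. Let $W$ be the Weyl group of $\mathrm{NS}(X)$, which fixes $T(X)$ pointwise.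 Some $g_0\in\{\pm1\}\times W$ makes $g_0\varphi^{-1}(x)$ ample. Replace $\varphi$ by $\varphi g_0^{-1}$; the lattices and the period line are still matched, and $\varphi^{-1}(x)$ is ample.

The isometry $\varphi^{-1}\varepsilon\varphi$ is $-1$ on $T(X)$, so it is a Hodge isometry, and it fixes the ample class $\varphi^{-1}(x)$. By Torelli it is induced by an automorphism, which is an involution by uniqueness, and free by (F5). Let $Y$ be the quotient. Here
$$\ell(v)=(e+nf,\,e+f)=n+1,\qquad \ell(w)=0\qquad\text{in }\mathbb F_2 .$$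

**Step 3: $n\ge3$ odd.** Then $\ell=0$, so $\pi^*=0$ on $\mathrm{Br}$. By (2) $\mathrm{NS}(Y_0)$ is defined over $H(d)$. As $d$ is even, $H(d)\subsetneq H(4d)$ by (1).

**Step 4: $n$ even, $n\neq2k$.** Then $\ell\ne0$, so $\pi^*$ is injective on $\mathrm{Br}$. We verify the other hypothesis of (3). Let $a\in\mathrm{Aut}(Y)$ act trivially on $\mathrm{Num}(Y)$, and let $g$ be a lift to the universal cover $X$. It commutes with $\varepsilon$ and is trivial on $M=\pi^*H^2(Y,\mathbb Z)$. It acts on $T$ by a unit of $O'$. The form $\frac12x^2$ on $T$ is $nX_1^2+2kX_2^2$. With $m=\gcd(n,2k)$, $n=m\alpha$, $2k=m\beta$ we get $d'=-4\alpha\beta$, and $\alpha\beta>1$ because $\gcd(\alpha,\beta)=1$ and $n\ne2k$. So $O'^*=\{\pm1\}$. The other lift $g\varepsilon$ agrees with $g$ on $M$ and with $-g$ on $T$, so we may choose the lift with $g|_T=\mathrm{id}$.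

Now $g$ preserves $T_N^\perp=\langle v'\rangle\oplus\langle w'\rangle\oplus E_8(-2)$. The three summands are indecomposable. For $E_8$, orthogonal summands would be even unimodular definite lattices of rank less than $8$, while such ranks are divisible by $8$. They are pairwise non-isometric, since $2n\ne4k$. By uniqueness of the decomposition (F6), $g$ preserves each summand, so $gv'=\pm v'$. If $gv'=-v'$, then from $f=(v-v')/2n$ we get $gf-f=v'/n=(e-nf)/n\notin\Lambda$, as $n\ge2$, which is impossible. So $g$ fixes $v$ and $v'$, hence $e=(v+v')/2$ and $f$, hence $u=e+f$.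

By Lemma 7, $g$ acts trivially on $\pi^*V$, and by Lemma 2(c) $a$ acts trivially on $\mathrm{NS}(Y)$. So the hypotheses of (3) hold, and $H(4d)\ne H(d)$ by (1). By (3), no model of $Y$ over $H(d)$ has its Néron–Severi group defined over $H(d)$. $\blacksquare$

**Example.** Take $n=k=2$, so $T=\mathrm{diag}(4,8)$ with $e_1=v=e+2f$, $e_2=w=e'+2f'$, and $d=-32$ as in Section 1. Then $u_T=\frac{(u,v)}{v^2}v=\frac34v$. Let $s$ have component $s_2=1+2\sqrt{-2}$ at $2$ and $1$ elsewhere, and let $\sigma\in G_{\bar{\mathbb Q}/E}:=G_E$ satisfy $[s,E]=\sigma|_{E^{ab}}$. As $s\in\hat O_{-32}^*$, $\sigma$ fixes $H(-32)$. By (7) and the computation in Section 1, the $2$-adic component of $\sigma u-u$ is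
$$(s_2/\bar s_2-1)\tfrac34v=3\,\bar s_2^{-1}w\equiv w\pmod{2T_2},$$
because $\bar s_2\equiv1\bmod 2O_2'$. So $\sigma$ moves $u$ modulo $2$ by the nonzero class of $w=e'+2f'$, which lies in $\ker(p)$ and hence in $M/2$ by (9).

Choose $\nu\in V$ with $\pi^*\nu=u$, which is possible by Lemma 7; then $\nu\cdot\kappa=1$. Choose $\delta\in\mathrm{Pic}(Y)/2$ with $\pi^*\delta=w$ in $\Lambda/2$. Then $\sigma\nu=\nu+\delta+t\kappa$ with $t\in\mathbb F_2$. Expanding $\nu\cdot D=\sigma\nu\cdot\sigma D$ with $\sigma D=D+\chi_\sigma(D)K_Y$, and using $\delta\cdot\kappa=\kappa\cdot\kappa=D\cdot\kappa=0$, we find $\chi_\sigma(D)=\delta\cdot D\bmod2$. The character of Section 3 is thus pairing with $\delta$, and it is nonzero: otherwise $\delta\in(\mathrm{Pic}(Y)/2)^\perp=\langle\kappa\rangle$, and $\pi^*\delta$ would be $0$. So over $H(-32)$ some line bundle $D$ on $Y_0$ is sent to $D+K_Y$, and this stops over the quadratic extension $H(-128)$.
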